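\title{Simultaneous bending and strictly dominated deformations of cocompact lattices in $\mathrm{O}(n,1)$}

\begin{abstract}
For every $n\ge 2$ we construct a cocompact lattice $\Gamma$ of $\mathrm{O}(n,1)$, an integer $N>n$ and a real-analytic family of representations $\rho_t\colon\Gamma\to \mathrm{O}(N,1)$ that starts at the standard embedding and is strictly dominated by it for every $t\notin 2\pi\mathbb Z$. This proves a conjecture from a paper of Bochenski and Morita. The representations are obtained by bending along a finite family of closed totally geodesic hypersurfaces that together cut every geodesic. The hypersurfaces intersect, and the bending rotations are made to commute by tilting the normal vectors into the extra coordinates. We also show that the domination constant is $1$ minus a term of exact order $t^2$, that for $n\ge3$ no $C^2$ deformation does better, and that $N=n$ is impossible.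
\end{abstract}

\section{Introduction}

\subsection{Strict domination}
For $N\ge1$ let $\mathbb R^{N,1}$ be $\mathbb R^{N+1}$ with a symmetric bilinear form $\langle\,,\rangle$ of signature $(N,1)$, and let $\mathrm O(N,1)$ be its orthogonal group. It acts by isometries on real hyperbolic space $\mathbb H^N$, the set of negative definite lines, and surjects onto $\operatorname{Isom}(\mathbb H^N)$ with kernel $\{\pm I\}$. We write $d$ for the hyperbolic distance. For $N\ge n$ let $g\mapsto\hat g$ be the block embedding $\mathrm O(n,1)\hookrightarrow\mathrm O(N,1)$, which acts trivially on the extra $N-n$ positive coordinates. Its restriction to a subgroup $\Gamma\subset \mathrm O(n,1)$ is the \emph{standard embedding} $\iota\colon\Gamma\to\mathrm O(N,1)$. For a finitely generated group $\Gamma$, the space $\operatorname{Hom}(\Gamma,\mathrm O(N,1))$ carries the topology of pointwise convergence, which is the same as convergence on a finite generating set.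

\begin{definition}
Fix $o\in\mathbb H^N$ and let $\rho,\eta\colon\Gamma\to\mathrm O(N,1)$ be representations. Then $\rho$ is \emph{strictly dominated} by $\eta$ if there are $\lambda<1$ and $C\ge0$ with
\[ d(o,\rho(\gamma)o)\le\lambda\, d(o,\eta(\gamma)o)+C\qquad\text{for all }\gamma\in\Gamma. \]
\end{definition}

Replacing $o$ by $o'$ changes each displacement by at most $2d(o,o')$, so only $C$ depends on the base point. Now let $\Gamma$ be a cocompact lattice of $\mathrm O(n,1)$ and $\eta=\iota$. For $\rho\colon\Gamma\to\mathrm O(N,1)$ let $\lambda(\rho)$ be the infimum of all $\lambda\ge0$ for which some $C$ satisfies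
\begin{equation}\label{eq:dom}
d(o,\rho(\gamma)o)\le\lambda\, d(o,\hat\gamma o)+C\qquad\text{for all }\gamma\in\Gamma .
\end{equation}
Such $\lambda$ exist: by the \v{S}varc--Milnor lemma $\Gamma$ is finitely generated and word length is bounded by an affine function of $d(o,\hat\gamma o)$, while $d(o,\rho(\gamma)o)$ is bounded by a multiple of word length. The representation $\rho$ is strictly dominated by $\iota$ exactly when $\lambda(\rho)<1$.

To see what $\lambda(\rho)$ measures, let $\ell(g)=\lim_{k\to\infty}\frac1k d(o,g^ko)$ be the translation length of an isometry $g$. Applying \eqref{eq:dom} to $\gamma^k$ and dividing by $k$ gives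
\begin{equation}\label{eq:length}
\ell(\rho(\gamma))\le\lambda(\rho)\,\ell(\hat\gamma)\qquad(\gamma\in\Gamma).
\end{equation}
When $\Gamma$ acts freely on $\mathbb H^n$, the numbers $\ell(\hat\gamma)$ are the lengths of the closed geodesics of $\Gamma\backslash\mathbb H^n$, so a strictly dominated representation shortens all closed geodesics by a common factor. The trivial representation has $\lambda=0$, while $\iota$ and its conjugates have $\lambda=1$. The question is whether $\lambda<1$ occurs arbitrarily close to $\iota$.

For $n=1$ it does, already with $N=1$: let $\Gamma$ be generated by a translation of length $\ell$ of the line $\mathbb H^1$, and send the generator to the translation of length $(1-t)\ell$. For $n\ge2$ the following conjecture was posed in \cite{BM}.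

\medskip
\noindent\textbf{Conjecture.} \emph{For every $n\ge2$ there are a cocompact lattice $\Gamma$ of $\mathrm O(n,1)$ and an integer $N\ge n$ such that every neighborhood of the standard embedding $\iota$ in $\operatorname{Hom}(\Gamma,\mathrm O(N,1))$ contains a representation strictly dominated by $\iota$.}
\medskip

There are reasons to expect the opposite. With $N=n$ there is no room: representations near $\iota$ are still discrete, and a shortened orbit would have more points in large balls than $\mathbb H^n$ can hold. With $N>n$ there is room, but for $n\ge3$ translation lengths do not change to first order along a deformation of $\iota$. Finally, the natural way to use an extra dimension is to fold $\mathbb H^n$ along the lifts of a closed totally geodesic hypersurface, and this leaves the closed geodesics inside that hypersurface unchanged. The first two obstructions are real and are made precise in Theorem~\ref{thm:order}. The third can be overcome, and the conjecture is true.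

\subsection{Results}\label{sec:results}
Let $F\subset\mathbb R$ be a totally real number field of degree $D\ge2$ with ring of integers $\mathcal O$. Let $b$ be a symmetric bilinear form on $F^{n+1}$ that has signature $(n,1)$ at the identity embedding and is positive definite at every other embedding $\sigma\colon F\to\mathbb R$. After multiplying $b$ by a positive integer we assume $b(\mathcal O^{n+1},\mathcal O^{n+1})\subset\mathcal O$. Such data exist for every $n$: take $F=\mathbb Q(\sqrt2)$ and the form
\begin{equation}\label{eq:example}
x_1^2+\dots+x_n^2-\sqrt2\,x_{n+1}^2,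
\end{equation}
whose conjugate has $+\sqrt2$ in place of $-\sqrt2$. Let $V=(\mathbb R^{n+1},b)$, and identify $V$ with $\mathbb R^{n,1}$ and $\mathrm O(V)$ with $\mathrm O(n,1)$ by an isometry. Let $\mathrm O^+(V)$ be the subgroup of index $2$ that preserves each sheet of the hyperboloid $\{b(x,x)=-1\}$, and put
\[ \Gamma_0=\mathrm O^+(V)\cap \mathrm{GL}_{n+1}(\mathcal O),\qquad \Gamma(m)=\ker\bigl(\Gamma_0\to \mathrm{GL}_{n+1}(\mathcal O/m\mathcal O)\bigr)\quad(m\ge1). \]
Since $D\ge2$, the form $b$ is definite at some embedding, so it has no nonzero isotropic vector in $F^{n+1}$. By the theorem of Borel and Harish-Chandra and the Godement compactness criterion, applied after restriction of scalars, $\Gamma_0$ is a cocompact lattice of $\mathrm O(V)$. The groups $\Gamma(m)$ have finite index in $\Gamma_0$ because $\mathcal O/m\mathcal O$ is finite, so they are cocompact lattices too.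

\begin{theorem}\label{thm:main}
Let $n\ge2$. For all sufficiently large $m$, with $\Gamma=\Gamma(m)$, there are $N>n$ and a real-analytic family of representations $\rho_t\colon\Gamma\to\mathrm O(N,1)$, $t\in\mathbb R$, such that $\rho_0$ is the standard embedding and $\rho_t$ is strictly dominated by $\rho_0$ for every $t\notin2\pi\mathbb Z$.
\end{theorem}

Here real-analytic means that $t\mapsto\rho_t(\gamma)$ is real-analytic for each $\gamma$. In particular $\rho_t\to\rho_0$ as $t\to0$, so the conjecture holds, for example for the deep principal congruence subgroups attached to \eqref{eq:example} over $\mathbb Z[\sqrt2]$.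

\begin{corollary}\label{cor:comm}
The conclusion of Theorem~\ref{thm:main} holds for every finite-index subgroup of $\Gamma$ and for every $N'\ge N$ in place of $N$. Every cocompact lattice $\Lambda$ of $\mathrm O(n,1)$ that is commensurable, up to conjugacy, with some $\Gamma_0$ as above has a finite-index subgroup with the property of the conjecture.
\end{corollary}

\begin{proof}
Inequality \eqref{eq:dom} survives restriction to a subgroup. It also survives composition with $\mathrm O(N,1)\hookrightarrow\mathrm O(N',1)$, because $\mathbb H^N\subset\mathbb H^{N'}$ is an isometric inclusion. If $g\Lambda g^{-1}$ is commensurable with $\Gamma_0$, then $\Gamma'=g\Lambda g^{-1}\cap\Gamma(m)$ has finite index in both groups. On $g^{-1}\Gamma'g\subset\Lambda$ the family $\gamma\mapsto\hat g^{-1}\rho_t(g\gamma g^{-1})\hat g$ starts at the standard embedding and satisfies \eqref{eq:dom} with base point $\hat g^{-1}o$ and the same constants.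
\end{proof}

The second theorem gives the size of the gain. For $\rho\colon\Gamma\to\mathrm O(N,1)$ let
\[ \delta(\rho)=\limsup_{R\to\infty}\frac1R\log\#\{\gamma\in\Gamma: d(o,\rho(\gamma)o)\le R\}\in[0,\infty]; \]
this does not depend on $o$, since changing $o$ shifts $R$ by a bounded amount.

\begin{theorem}\label{thm:order}
\begin{enumerate}
\item[(1)] For the family $\rho_t$ constructed in the proof of Theorem~\ref{thm:main} there are $c,C',t_0>0$ with $c\,t^2\le1-\lambda(\rho_t)\le C't^2$ for $0<|t|\le t_0$. In particular $\delta(\rho_t)\ge(n-1)(1+ct^2)$ for such $t$.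
\item[(2)] If $n\ge3$, then for every cocompact lattice $\Gamma\subset\mathrm O(n,1)$, every $N$ and every $C^2$ path $\rho_t$ in $\operatorname{Hom}(\Gamma,\mathrm O(N,1))$ starting at the standard embedding, there is $C'$ with $1-\lambda(\rho_t)\le C't^2$ for small $t$. So the order $t^2$ is optimal among all $C^2$ deformations.
\item[(3)] For every $n\ge2$ and every cocompact lattice $\Gamma\subset\mathrm O(n,1)$, some neighborhood of the inclusion in $\operatorname{Hom}(\Gamma,\mathrm O(n,1))$ contains no representation strictly dominated by it.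
\end{enumerate}
\end{theorem}

Section~\ref{sec:model} shows the mechanism on one and two hyperplanes and extracts the properties that a family of hyperplanes must have. Section~\ref{sec:arith}, the only place where arithmetic enters beyond cocompactness, constructs such a family. Sections~\ref{sec:reps} and~\ref{sec:dom} prove Theorem~\ref{thm:main}, and Sections~\ref{sec:order} and~\ref{sec:equal} prove Theorem~\ref{thm:order}.

\section{Hyperbolic space, translation lengths and orbit growth}\label{sec:back}

\subsection{The hyperboloid model}\label{sec:hyp}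
Each negative line of $\mathbb R^{N,1}$ meets a fixed sheet of $\{\langle x,x\rangle=-1\}$ once, and we identify $\mathbb H^N$ with this sheet. The subgroup $\mathrm O^+(N,1)$ preserving the sheet acts linearly on it; it contains the identity component $\mathrm{SO}_0(N,1)$. The distance is given by $\cosh d(x,y)=-\langle x,y\rangle$. For $p\in\mathbb H^N$ the space $p^\perp$ is positive definite and is the tangent space at $p$, and the unit-speed geodesics through $p$ are $\tau\mapsto(\cosh\tau)\,p+(\sinh\tau)\,u$ with $u\in p^\perp$ a unit vector. The segment $[x,y]$ consists of the points of the sheet of the form $\alpha x+\alpha'y$ with $\alpha,\alpha'\ge0$. Balls are convex.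

For $v$ with $\langle v,v\rangle>0$, the \emph{hyperplane} $A_v=v^\perp\cap\mathbb H^N$ determines $v$ up to a scalar. Its \emph{sides} are the two open sets where $\langle v,\cdot\rangle$ is positive or negative, and $A_v$ \emph{separates} $x$ and $y$ if $\langle v,x\rangle\langle v,y\rangle<0$. The description of $[x,y]$ shows three things. Sides are convex. If $x,y\notin A_v$, then $A_v$ meets $[x,y]$ if and only if it separates $x$ and $y$, and then in exactly one point. If $x\in A_v$ and $y\notin A_v$, then $(x,y]$ lies on the side of $y$. Finally, if $A_v$ and $A_w$ have a common point $x$, then $v,w\in x^\perp$ and the Cauchy--Schwarz inequality gives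
\begin{equation}\label{eq:cs}
\langle v,w\rangle^2\le\langle v,v\rangle\langle w,w\rangle .
\end{equation}

\subsection{Translation length and spectral radius}\label{sec:spec}
Give $\mathbb R^{N+1}$ the Euclidean inner product that agrees with $\langle\,,\rangle$ on $o^\perp$ and makes $o$ a unit vector orthogonal to $o^\perp$. By the Cartan decomposition, each $g\in\mathrm O(N,1)$ is a product $kak'$, where $k,k'$ preserve the line $\mathbb Ro$ and hence the Euclidean norm, and $a$ acts by the matrix with rows $(\cosh r,\sinh r)$ and $(\sinh r,\cosh r)$, $r=d(o,go)$, on a plane spanned by $o$ and a unit vector of $o^\perp$, and trivially on its complement. Hence the operator norm is $\|g\|=e^{d(o,go)}$, and Gelfand's formula gives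
\begin{equation}\label{eq:spec}
\ell(g)=\log(\text{spectral radius of }g).
\end{equation}

An element $\gamma\in\mathrm O^+(n,1)$ is \emph{hyperbolic} if $\ell=\ell(\gamma)>0$. Then there are null vectors $\xi^\pm$ with $\gamma\xi^\pm=e^{\pm\ell}\xi^\pm$ and $\langle\xi^-,\xi^+\rangle\ne0$, and $\gamma$ preserves the positive definite complement of their span. So $e^\ell$ is a simple eigenvalue of $\gamma$ and of $\hat\gamma$. A cocompact lattice $\Gamma\subset\mathrm O^+(n,1)$ contains hyperbolic elements. Indeed, it is infinite and, by Selberg's lemma, has a torsion-free subgroup of finite index, so it has elements of infinite order. These are not elliptic because $\Gamma$ is discrete, and not parabolic because $\Gamma$ is cocompact.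

\subsection{Two lemmas}
The first lemma compares orbits with the volume of balls in $\mathbb H^n$, which is a constant times $\int_0^R\sinh^{n-1}\tau\,d\tau$. For $n\ge2$ and $R\ge1$ this lies between two positive multiples of $e^{(n-1)R}$.

\begin{lemma}\label{lem:count}
Let $n\ge2$, let $\Gamma\subset\mathrm O(n,1)$ be a cocompact lattice and $o\in\mathbb H^n$.
\begin{enumerate}
\item[(a)] If $\rho\colon\Gamma\to\mathrm O(N,1)$ satisfies \eqref{eq:dom} with $\lambda>0$, then $\delta(\rho)\ge(n-1)/\lambda$.
\item[(b)] If $\rho\colon\Gamma\to\mathrm O(n,1)$ is injective with discrete image, then $\delta(\rho)\le n-1$.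
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose $r_0$ such that the balls $B(\gamma o,r_0)$ cover $\mathbb H^n$. The ball $B(o,R'-r_0)$ is covered by those with $d(o,\gamma o)\le R'$, so there are at least $\operatorname{vol}B(o,R'-r_0)/\operatorname{vol}B(o,r_0)\ge a\,e^{(n-1)R'}$ such $\gamma$ for large $R'$, with $a>0$ fixed. For $R'=(R-C)/\lambda$ all of them satisfy $d(o,\rho(\gamma)o)\le R$.

(b) The set $\{g\in\mathrm O(n,1):d(o,go)\le1\}$ is compact, so it contains finitely many elements of $\rho(\Gamma)$. Hence the stabilizer of $o$ has finite order $k$, and distinct points of $\rho(\Gamma)o$ are at distance at least $2\epsilon$ for some $\epsilon>0$. The balls of radius $\epsilon$ about the orbit points in the closed ball of radius $R$ are disjoint and lie in $B(o,R+\epsilon)$. So at most $k\operatorname{vol}B(o,R+\epsilon)/\operatorname{vol}B(o,\epsilon)$ elements $\gamma$ have $d(o,\rho(\gamma)o)\le R$.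
\end{proof}

The second lemma reduces strict domination, a condition on infinitely many group elements, to a condition on segments of length $1$. Let $\mathcal P=\{(x,y)\in\mathbb H^n\times\mathbb H^n:d(x,y)=1\}$. If $\Gamma$ is cocompact and $r_0$ is as above, the set $K=\{(x,y)\in\mathcal P:d(o,x)\le r_0\}$ is compact and $\Gamma K=\mathcal P$.

\begin{lemma}\label{lem:crit}
Let $\Gamma\subset\mathrm O(n,1)$, $\rho\colon\Gamma\to\mathrm O(N,1)$ and $o\in\mathbb H^n\subset\mathbb H^N$. Let $\Phi\colon\mathbb H^n\to\mathbb H^N$ be $1$-Lipschitz with $\Phi(o)=o$ and $\Phi(\gamma x)=\rho(\gamma)\Phi(x)$. If $d(\Phi(x),\Phi(y))\le\lambda$ on $\mathcal P$, then \eqref{eq:dom} holds with this $\lambda$ and $C=1$.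
\end{lemma}

\begin{proof}
Cut $[o,\gamma o]$ into $\lfloor d(o,\gamma o)\rfloor$ unit segments and a remainder of length less than $1$. Then $d(o,\rho(\gamma)o)=d(\Phi(o),\Phi(\gamma o))\le\lambda\, d(o,\gamma o)+1$.
\end{proof}

\section{Bending along one and two hyperplanes}\label{sec:model}

Write $\mathbb R^{N,1}=V\oplus W$ with $V=\mathbb R^{n,1}$ and $W$ Euclidean, so that $\mathbb H^n=\mathbb H^N\cap V$ and $\hat\gamma=\gamma\oplus\mathrm{id}_W$. We look for maps $\Phi$ as in Lemma~\ref{lem:crit} that are piecewise isometries, folded along hyperplanes of $\mathbb H^n$.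

\subsection{Rotations}\label{sec:rot}
For vectors $w,e\in\mathbb R^{N,1}$ with $\langle w,w\rangle=\langle e,e\rangle=1$ and $\langle w,e\rangle=0$ put
\[ J_{w,e}z=\langle w,z\rangle e-\langle e,z\rangle w,\qquad R_{w,e}(t)=\exp(tJ_{w,e}). \]
The map $J=J_{w,e}$ is antisymmetric, $\langle Jz,z'\rangle=-\langle z,Jz'\rangle$, so $R_{w,e}(t)\in\mathrm{SO}_0(N,1)$. Since $Jw=e$, $Je=-w$ and $J$ vanishes on $\Pi^\perp$, where $\Pi=\operatorname{span}(w,e)$, the map $R_{w,e}(t)$ rotates the positive definite plane $\Pi$ by the angle $t$ and fixes $\Pi^\perp$ pointwise. In particular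
\begin{equation}\label{eq:rot}
R_{w,e}(t)z=z+\langle w,z\rangle\bigl((\cos t-1)\,w+\sin t\; e\bigr)\qquad\text{if }\langle e,z\rangle=0 .
\end{equation}
For $g\in\mathrm O(N,1)$ we have $gJ_{w,e}g^{-1}=J_{gw,ge}$. If $R,R'$ are rotations in orthogonal planes $\Pi\perp\Pi'$, then $R'-I$ has image in $\Pi'$, where $R-I$ vanishes. So $(R-I)(R'-I)=0=(R'-I)(R-I)$, the rotations commute, and $RR'=I+(R-I)+(R'-I)$. The same expansion holds for any number of mutually orthogonal planes.

\subsection{One hyperplane}
Let $A\subset\mathbb H^n$ be a hyperplane with unit normal $\nu\in V$, let $e\in W$ be a unit vector and $R=R_{\nu,e}(t)$. Since $R$ fixes $A$ pointwise, the map $\Phi$ equal to the identity on the negative side of $A$ and to $R$ on the closed positive side is continuous. For $x$ on the negative and $y$ on the positive side, \eqref{eq:rot} gives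
\[ \cosh d(\Phi(x),\Phi(y))=-\langle x,Ry\rangle=\cosh d(x,y)+(1-\cos t)\langle\nu,x\rangle\langle\nu,y\rangle . \]
The last term is negative for $t\notin2\pi\mathbb Z$ and of order $t^2$. So folding shortens exactly the segments that cross $A$. To apply Lemma~\ref{lem:crit} we need a family of hyperplanes that crosses every unit segment. Its members cannot be pairwise disjoint: as $n\ge2$, each member contains unit segments, and these must be crossed by another member.

\subsection{Two intersecting hyperplanes}
Let $A\ne A'$ meet, with unit normals $\nu,\nu'$ and $\langle\nu,\nu'\rangle=a$. They cut $\mathbb H^n$ into four regions $Q_{\pm\pm}$ according to the signs of $\langle\nu,\cdot\rangle$ and $\langle\nu',\cdot\rangle$. Let $R,R'$ be rotations fixing $A,A'$ pointwise. Take $\Phi$ to be the identity on $Q_{--}$, $R$ on $Q_{+-}$ and $R'$ on $Q_{-+}$. On $Q_{++}$ there are two candidates: $RR'$, which agrees with $R$ on $A'$, and $R'R$, which agrees with $R'$ on $A$. They must coincide.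

The first attempt is $R=R_{\nu,e}(t)$, $R'=R_{\nu',e'}(t)$ with $e,e'\in W$ orthonormal. Put $\zeta=(\cos t-1)\nu+\sin t\;e$ and $\zeta'=(\cos t-1)\nu'+\sin t\;e'$. By \eqref{eq:rot}, $R\zeta'=\zeta'+a(\cos t-1)\zeta$, so for $z\in V$
\[ RR'z=z+\langle\nu,z\rangle\zeta+\langle\nu',z\rangle\zeta'+a(\cos t-1)\langle\nu',z\rangle\zeta , \]
and by symmetry
\[ RR'z-R'Rz=a(\cos t-1)\bigl(\langle\nu',z\rangle\zeta-\langle\nu,z\rangle\zeta'\bigr). \]
For $t\notin2\pi\mathbb Z$ the vectors $\zeta,\zeta'$ are linearly independent, because their $V$-components are. So the candidates differ at every point of $Q_{++}$ unless $a=0$.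

The remedy is that a rotation fixing $A$ need not use the normal $\nu$ itself. Any plane in $(\mathbb R\nu\oplus W)$ is orthogonal to $A$. Take one more unit vector $f_0\in W$ orthogonal to $e,e'$ and, for $a\neq0$, put
\[ f=\sqrt{|a|}\,f_0,\qquad f'=-\operatorname{sgn}(a)\sqrt{|a|}\,f_0,\qquad \kappa^2=1+|a|,\qquad w=\frac{\nu+f}{\kappa},\qquad w'=\frac{\nu'+f'}{\kappa}. \]
Then $w,w'$ are unit vectors with $\kappa^2\langle w,w'\rangle=a+\langle f,f'\rangle=0$. The planes $\operatorname{span}(w,e)$ and $\operatorname{span}(w',e')$ are orthogonal, so $R=R_{w,e}(t)$ and $R'=R_{w',e'}(t)$ commute and $\Phi$ is well defined. Since $\langle w,z\rangle=\kappa^{-1}\langle\nu,z\rangle$ for $z\in V$, we get for $x\in Q_{--}$ and $y\in Q_{++}$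
\[ -\langle x,RR'y\rangle=\cosh d(x,y)+\kappa^{-2}(1-\cos t)\bigl(\langle\nu,x\rangle\langle\nu,y\rangle+\langle\nu',x\rangle\langle\nu',y\rangle\bigr). \]
The tilt costs only the factor $\kappa^{-2}$: both folds still shorten.

\subsection{What equivariance requires}
For a $\Gamma$-invariant family we need $R_{\gamma A}=\hat\gamma R_A\hat\gamma^{-1}$. Since $\hat\gamma$ fixes $W$ pointwise, this holds if the normals satisfy $\nu_{\gamma A}=\gamma\nu_A$ and the vectors $e$ and $f$ depend only on the $\Gamma$-orbit of $A$. Two constraints follow. First, the equation $\langle f,f'\rangle=-\langle\nu_A,\nu_{A'}\rangle$ can hold for all intersecting pairs only if the angle between intersecting hyperplanes depends only on their orbits. Second, two hyperplanes in one orbit share the vector $e$, and generators $J=J_{w,e}$, $J'=J_{w',e}$ with $w'\ne\pm w$ do not commute, since $JJ'w=-\langle w,w'\rangle w$ and $J'Jw=-w'$. So distinct hyperplanes in one orbit should be disjoint. The next section arranges all of this by passing to a congruence subgroup.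

\section{An arithmetic family of hyperplanes}\label{sec:arith}

We return to the setting of Section~\ref{sec:results} and write $\langle\,,\rangle=b$ and $q(v)=b(v,v)$.

\begin{proposition}\label{prop:family}
For every sufficiently large $m$, with $\Gamma=\Gamma(m)$, there are a $\Gamma$-invariant family $\mathcal H$ of hyperplanes of $\mathbb H^n$ and unit normals $\nu_A\in V$, $A\in\mathcal H$, with the following properties.
\begin{enumerate}
\item[(H1)] Every pair $(x,y)\in\mathcal P$ is separated by some $A\in\mathcal H$.
\item[(H2)] Every compact subset of $\mathbb H^n$ meets only finitely many $A\in\mathcal H$.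
\item[(H3)] $\mathcal H$ consists of finitely many $\Gamma$-orbits, numbered $1,\dots,r$ and called \emph{types}, and $\nu_{\gamma A}=\gamma\nu_A$ for all $\gamma\in\Gamma$.
\item[(H4)] Distinct hyperplanes of the same type are disjoint.
\item[(H5)] For $i\ne j$ there is $a_{ij}=a_{ji}\in[-1,1]$ with $\langle\nu_A,\nu_{A'}\rangle=a_{ij}$ whenever $A,A'$ meet and have types $i,j$.
\end{enumerate}
\end{proposition}

The family is chosen first, using only $\Gamma_0$. The level $m$ is chosen afterward; it does not change the family but splits it into more orbits.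

\subsection{Separation and local finiteness}
For $(x,y)\in\mathcal P$ the vector $v=y-x$ satisfies
\[ q(v)=2\cosh1-2>0,\qquad \langle v,x\rangle=1-\cosh1<0,\qquad\langle v,y\rangle=\cosh1-1>0 . \]
The inequalities $q(v)>0$ and $\langle v,x\rangle<0<\langle v,y\rangle$ are open in $(v,x,y)$, and $F^{n+1}$ is dense in $V$. So each pair in $\mathcal P$ has a neighborhood on which they hold for one fixed $v\in F^{n+1}$, and multiplying by a positive integer we may take $v\in\mathcal O^{n+1}$. Cover a compact set $K_0$ with $\Gamma_0K_0=\mathcal P$ by finitely many such neighborhoods, with vectors $v_1,\dots,v_p$, and put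
\[ \mathcal V=\Gamma_0v_1\cup\dots\cup\Gamma_0v_p\subset\mathcal O^{n+1},\qquad\mathcal H=\{A_v:v\in\mathcal V\}. \]
Then $\mathcal H$ is $\Gamma_0$-invariant and (H1) holds. Let $\beta$ be the maximum of $\sigma(q(v_i))$ over all $i$ and all embeddings $\sigma$, the identity included. Since $q$ is $\Gamma_0$-invariant,
\begin{equation}\label{eq:beta}
0<\sigma(q(v))\le\beta\qquad\text{for all }v\in\mathcal V\text{ and all }\sigma .
\end{equation}

For (H2), let $L\subset\mathbb H^n$ be compact and let $A_v$ meet $L$. Then $v$ lies in the set of vectors with $v\in x^\perp$ for some $x\in L$ and $q(v)\le\beta$, which is compact because each $x^\perp$ is positive definite. At every other embedding $\sigma$, the vector $\sigma(v)$ lies in a ball of the definite form $\sigma(b)$, by \eqref{eq:beta}. The image of $\mathcal O^{n+1}$ under $v\mapsto(\sigma(v))_\sigma$ is discrete in $\prod_\sigma\mathbb R^{n+1}$, so only finitely many $v$ occur.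

\subsection{Rigidity of inner products}
For $\Gamma_0$ itself the remaining properties can fail. For the form \eqref{eq:example}, the reflection $x_1\mapsto-x_1$ lies in $\Gamma_0$, preserves the hyperplane $x_1=0$ and reverses its normals. The remedy is that an element of $\Gamma(m)$ changes inner products of integral vectors by elements of $m\mathcal O$, while the inner products of normals of intersecting hyperplanes are bounded at all embeddings. Fix an integer $m>2\beta$ and put $\Gamma=\Gamma(m)$.

\begin{lemma}\label{lem:rigid}
If $v,v'\in\mathcal V$ and $\gamma\in\Gamma$ satisfy $|b(v,v')|\le\beta$ and $|b(v,\gamma v')|\le\beta$, then $b(v,v')=b(v,\gamma v')$.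
\end{lemma}

\begin{proof}
Let $\alpha=b(v,v')-b(v,\gamma v')=b(v,v'-\gamma v')$. Since $v'-\gamma v'\in m\mathcal O^{n+1}$ and $b$ is integral, $\alpha\in m\mathcal O$. By hypothesis $|\alpha|\le2\beta$. At any other embedding the form $\sigma(b)$ is definite, so the Cauchy--Schwarz inequality and \eqref{eq:beta} bound both terms of $\sigma(\alpha)$ by $\beta$. Hence $|\mathrm{Nm}_{F/\mathbb Q}(\alpha)|\le(2\beta)^D<m^D$. A nonzero element of $\mathcal O$ has a nonzero integer norm, so a nonzero element of $m\mathcal O$ has norm of absolute value at least $m^D$. Thus $\alpha=0$.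
\end{proof}

By \eqref{eq:cs} and \eqref{eq:beta}, the bound $|b(v,v')|\le\beta$ holds whenever $v,v'\in\mathcal V$ and $A_v$ meets $A_{v'}$, including the case $A_v=A_{v'}$. The lemma does not use $D\ge2$; that hypothesis serves only to make $\Gamma_0$ cocompact.

\subsection{Normals, types and angles}
As $\Gamma$ has finite index in $\Gamma_0$, it has finitely many orbits on $\mathcal V$ and on $\mathcal H$. Choose representatives $A_{v^{(1)}},\dots,A_{v^{(r)}}$ of the orbits on $\mathcal H$, with $v^{(i)}\in\mathcal V$. For $A=\gamma A_{v^{(i)}}$ with $\gamma\in\Gamma$ put $v_A=\gamma v^{(i)}$ and $\nu_A=v_A/\sqrt{q(v_A)}$.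

\emph{(H3).} We must check that $v_A$ does not depend on the choice of $\gamma$, that is, $\gamma v=v$ if $v=v^{(i)}$ and $\gamma A_v=A_v$. In that case $\gamma v$ is a multiple of $v$ with the same value of $q$, so $\gamma v=\pm v$. If $\gamma v=-v$, Lemma~\ref{lem:rigid} with $v'=v$ gives $q(v)=-q(v)$, contradicting $q(v)>0$. So $v_A$ is well defined, and $v_{\gamma A}=\gamma v_A$ by construction.

\emph{(H4).} Suppose that $A$ and $\gamma A$ contain a point $x$, and let $v=v_A$. Lemma~\ref{lem:rigid} with $v'=v$ gives $b(v,\gamma v)=q(v)$, so $q(\gamma v-v)=2q(v)-2b(v,\gamma v)=0$. As $\gamma v-v$ lies in the positive definite space $x^\perp$, we get $\gamma v=v$ and $\gamma A=A$.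

\emph{(H5).} Let $(A,A')$ and $(A_1,A_1')$ be intersecting pairs of types $(i,j)$. Translating the second pair by an element of $\Gamma$ does not change $\langle\nu_{A_1},\nu_{A'_1}\rangle$, so we may assume $A_1=A$. Then $A_1'=\gamma A'$ for some $\gamma\in\Gamma$, both $A'$ and $\gamma A'$ meet $A$, and Lemma~\ref{lem:rigid} gives $b(v_A,v_{A'})=b(v_A,\gamma v_{A'})$. Since $q(\gamma v_{A'})=q(v_{A'})$, the normalized inner products agree as well. Their common value $a_{ij}$ lies in $[-1,1]$ by \eqref{eq:cs}. If no hyperplanes of types $i,j$ meet, put $a_{ij}=0$.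

This proves Proposition~\ref{prop:family}. From now on we use only that $\Gamma\subset\mathrm O^+(V)$ is a cocompact lattice with (H1)--(H5).

\section{The representations}\label{sec:reps}

\subsection{Commuting rotations}
We need vectors $f_1,\dots,f_r$ of equal length with $\langle f_i,f_j\rangle=-a_{ij}$ for $i\ne j$. Choose $s>0$ such that the symmetric matrix $G$ with diagonal entries $s$ and off-diagonal entries $-a_{ij}$ is positive definite; $s=r$ works, because then $G$ is strictly diagonally dominant. Write $G=P^{\mathsf T}P$ and let $f_1,\dots,f_r\in\mathbb R^r$ be the columns of $P$. Let $W=\mathbb R^r\oplus\mathbb R^r$ be Euclidean, with the $f_i$ in the first summand and an orthonormal basis $e_1,\dots,e_r$ of the second. Then $V\oplus W\cong\mathbb R^{N,1}$ with $N=n+2r>n$. Put $\kappa^2=1+s$, and for $A\in\mathcal H$ of type $i$ put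
\[ w_A=\kappa^{-1}(\nu_A+f_i),\qquad \Pi_A=\operatorname{span}(w_A,e_i),\qquad J_A=J_{w_A,e_i},\qquad R_A(t)=\exp(tJ_A). \]
The vector $w_A$ has length $1$ and is orthogonal to every $e_j$, and
\begin{equation}\label{eq:JV}
\langle w_A,z\rangle=\kappa^{-1}\langle\nu_A,z\rangle,\qquad J_Az=\kappa^{-1}\langle\nu_A,z\rangle\,e_i\in W\qquad(z\in V).
\end{equation}

\begin{lemma}\label{lem:abc}
\begin{enumerate}
\item[(a)] $R_A(t)$ fixes $A$ pointwise.
\item[(b)] $R_{\gamma A}(t)=\hat\gamma R_A(t)\hat\gamma^{-1}$ for $\gamma\in\Gamma$.
\item[(c)] If $A\ne A'$ meet, then $\Pi_A\perp\Pi_{A'}$, so $R_A(t)$ and $R_{A'}(t')$ commute for all $t,t'$.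
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:JV}, $J_A$ vanishes on $A$. (b) By (H3), $\hat\gamma w_A=w_{\gamma A}$, and $\hat\gamma e_i=e_i$. (c) By (H4) the types $i,j$ are different, so $e_i\perp e_j$, and by (H5) $\kappa^2\langle w_A,w_{A'}\rangle=a_{ij}+\langle f_i,f_j\rangle=0$.
\end{proof}

\subsection{The bending cocycle}
In the case of two hyperplanes, the isometry on a region was the product of the rotations along the hyperplanes crossed on the way from the base region. We define this product along geodesic segments and then show that it behaves as if the path did not matter.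

By (H2), each $p\in\mathbb H^n$ lies on finitely many hyperplanes of $\mathcal H$ and is the center of an open ball $B_p$ that meets no other member of $\mathcal H$. Hence $U=\mathbb H^n\setminus\bigcup_{A\in\mathcal H}A$ is open and dense; it is also $\Gamma$-invariant. Let $x,y\in U$. By (H2) and Section~\ref{sec:hyp}, the segment $[x,y]$ meets finitely many hyperplanes, namely those separating $x$ and $y$, each in one point. List them as $A_1,\dots,A_k$ in the order in which they are met from $x$ to $y$, and let $\varepsilon_l=\operatorname{sgn}\langle\nu_{A_l},y\rangle=-\operatorname{sgn}\langle\nu_{A_l},x\rangle$. Define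
\[ c_t(x,y)=R_{A_1}(\varepsilon_1t)\cdots R_{A_k}(\varepsilon_kt)\in\mathrm{SO}_0(N,1), \]
the empty product being $I$. Hyperplanes met at the same point may be listed in any order, since their rotations commute by Lemma~\ref{lem:abc}(c). Two properties are immediate. If $z\in[x,y]\cap U$, the signed list for $[x,y]$ is that for $[x,z]$ followed by that for $[z,y]$, so
\begin{equation}\label{eq:add}
c_t(x,y)=c_t(x,z)\,c_t(z,y)\qquad(z\in[x,y]\cap U).
\end{equation}
An element $\gamma\in\Gamma$ carries the list for $[x,y]$ to the list for $[\gamma x,\gamma y]$ and preserves the signs, since $\langle\nu_{\gamma A},\gamma y\rangle=\langle\nu_A,y\rangle$. So Lemma~\ref{lem:abc}(b) gives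
\begin{equation}\label{eq:equiv}
c_t(\gamma x,\gamma y)=\hat\gamma\,c_t(x,y)\,\hat\gamma^{-1}.
\end{equation}

\begin{lemma}\label{lem:cocycle}
$c_t(x,y)\,c_t(y,z)=c_t(x,z)$ for all $x,y,z\in U$. In particular $c_t(y,x)=c_t(x,y)^{-1}$.
\end{lemma}

Rotations along disjoint hyperplanes need not commute, so the identity cannot be obtained by reordering products. We prove it for small triangles, where all rotations commute, then for long thin triangles, and then for all triangles.

\begin{proof}
Write $c=c_t$.

\emph{Small triangles.} Let $x,y\in B_p\cap U$. Then $[x,y]\subset B_p$, so only hyperplanes through $p$ occur, and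
\begin{equation}\label{eq:local}
c(x,y)=\prod_{A\ni p}R_A\Bigl(\tfrac t2\bigl(\operatorname{sgn}\langle\nu_A,y\rangle-\operatorname{sgn}\langle\nu_A,x\rangle\bigr)\Bigr).
\end{equation}
The factors commute and $R_A(\theta)R_A(\theta')=R_A(\theta+\theta')$, so the identity holds for $x,y,z\in B_p\cap U$.

\emph{Thin triangles.} Fix $x\in U$. We claim that each $p\in\mathbb H^n$ has an open neighborhood $\Omega_p$ such that the identity holds for $y,z\in\Omega_p\cap U$. Let $\omega_y\colon[0,1]\to[x,y]$ be the constant-speed parametrization; it depends continuously on $(y,\tau)$. By the Lebesgue number lemma there are $0=\tau_0<\dots<\tau_k=1$ and points $p_1,\dots,p_k$ with $\omega_p(\tau_{l-1}),\omega_p(\tau_l)\in B_{p_l}$. By continuity there are $\Omega_p$ and $\theta>0$ such that this remains true when $p$ is replaced by any $y\in\Omega_p$ and each $\tau_l$ is moved by less than $\theta$. Let $y,z\in\Omega_p\cap U$. The paths $\omega_y,\omega_z$ leave $U$ at finitely many parameters only, so there are $0=\tau_0'<\dots<\tau_k'=1$ with $|\tau_l'-\tau_l|<\theta$ such that $y_l=\omega_y(\tau_l')$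 and $z_l=\omega_z(\tau_l')$ lie in $U$. We show $c(x,y_l)c(y_l,z_l)=c(x,z_l)$ by induction on $l$; for $l=0$ all three points equal $x$. The four points $y_{l-1},y_l,z_{l-1},z_l$ lie in $B_{p_l}$, so $c(y_{l-1},y_l)c(y_l,z_l)=c(y_{l-1},z_l)=c(y_{l-1},z_{l-1})c(z_{l-1},z_l)$. With \eqref{eq:add} and the induction hypothesis,
\begin{align*}
c(x,y_l)c(y_l,z_l)&=c(x,y_{l-1})\,c(y_{l-1},y_l)\,c(y_l,z_l)\\
&=c(x,y_{l-1})\,c(y_{l-1},z_{l-1})\,c(z_{l-1},z_l)=c(x,z_{l-1})\,c(z_{l-1},z_l)=c(x,z_l).
\end{align*}
The case $l=k$ is the claim.

\emph{All triangles.} Let $y,z\in U$. The sets $\Omega_p$ cover $[y,z]$, so there are points $y=y_0,y_1,\dots,y_k=z$ of $[y,z]\cap U$, in this order, such that consecutive points lie in a common $\Omega_p$. Then $c(x,y_l)=c(x,y_{l-1})c(y_{l-1},y_l)$ for each $l$, and so $c(x,z)=c(x,y)c(y_0,y_1)\cdots c(y_{k-1},y_k)=c(x,y)c(y,z)$ by \eqref{eq:add}. The last assertion is the case $z=x$.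
\end{proof}

\subsection{The family $\rho_t$}
Fix a base point $o\in U$ and define
\[ \rho_t(\gamma)=c_t(o,\gamma o)\,\hat\gamma\qquad(\gamma\in\Gamma). \]
By \eqref{eq:equiv} and Lemma~\ref{lem:cocycle},
\[ \rho_t(\gamma_1)\rho_t(\gamma_2)=c_t(o,\gamma_1o)\,\hat\gamma_1c_t(o,\gamma_2o)\hat\gamma_1^{-1}\,\hat\gamma_1\hat\gamma_2=c_t(o,\gamma_1o)\,c_t(\gamma_1o,\gamma_1\gamma_2o)\,\hat\gamma_1\hat\gamma_2=\rho_t(\gamma_1\gamma_2). \]
So $\rho_t$ is a representation into $\mathrm O^+(N,1)$. Each $\rho_t(\gamma)$ is a finite product of factors $\exp(\pm tJ_A)$, in an order independent of $t$, times $\hat\gamma$; hence it is real-analytic in $t$. For $t\in2\pi\mathbb Z$ all rotations are trivial and $\rho_t=\iota$, so these values must be excluded in Theorem~\ref{thm:main}.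

\section{The folding map and strict domination}\label{sec:dom}

\subsection{Chambers and the map $\Phi_t$}
Call $x,y\in U$ equivalent if no $A\in\mathcal H$ separates them; the classes are the \emph{chambers}. A ball $B_p$ meets finitely many chambers, since only the signs of $\langle\nu_A,\cdot\rangle$ with $A\ni p$ vary on it. As $U$ is dense, the closed chambers $\overline Q$ form a locally finite closed cover of $\mathbb H^n$. If $x,y$ lie in one chamber $Q$, then $c_t(x,y)=I$, so by Lemma~\ref{lem:cocycle} the function $c_t(o,\cdot)$ has a constant value $g_Q(t)$ on $Q$.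

For $p\in\mathbb H^n$ define $\Phi_t(p)=c_t(o,x)\,p$ with any $x\in B_p\cap U$. The choice of $x$ does not matter: for $y\in B_p\cap U$ we have $c_t(o,y)p=c_t(o,x)c_t(x,y)p$, and by \eqref{eq:local} and Lemma~\ref{lem:abc}(a) the element $c_t(x,y)$ fixes $p$. If $p\in\overline Q$ we may take $x\in Q$, so
\begin{equation}\label{eq:piece}
\Phi_t(p)=g_Q(t)\,p\qquad(p\in\overline Q,\ t\in\mathbb R).
\end{equation}
A map that is continuous on each member of a locally finite closed cover is continuous, so $\Phi_t\colon\mathbb H^n\to\mathbb H^N$ is continuous. We have $\Phi_t(o)=o$, and for $x\in U$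
\[ \Phi_t(\gamma x)=c_t(o,\gamma o)\,c_t(\gamma o,\gamma x)\,\gamma x=c_t(o,\gamma o)\,\hat\gamma\,c_t(o,x)\,x=\rho_t(\gamma)\Phi_t(x). \]
By continuity, equivariance holds on all of $\mathbb H^n$.

The compactness argument below needs every pair in $\mathcal P$, including segments that lie inside some hyperplanes of $\mathcal H$. The next lemma covers them.

\begin{lemma}\label{lem:lip}
Let $x,y\in\mathbb H^n$. Cut $[x,y]$ at the finitely many points where it meets hyperplanes of $\mathcal H$ that do not contain it. Then each resulting subsegment lies in a closed chamber. Consequently $\Phi_t$ maps $[x,y]$ to a piecewise geodesic curve of length $d(x,y)$, and $\Phi_t$ is $1$-Lipschitz.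
\end{lemma}

\begin{proof}
Let $I$ be an open subsegment between consecutive cut points or endpoints. Each $A\in\mathcal H$ contains $I$ or misses $I$. Fix $z\in I$ and $z'\in B_z\cap U$, and let $Q$ be the chamber of $z'$. Let $z_2\in I$ be arbitrary. If $A\supset I$, then $z_2\in A$, so $(z_2,z']$ lies on the side of $z'$. If $A$ misses $I$, then $z$ and $z_2$ lie on one side of $A$; moreover $A$ misses $B_z$, so $z'$ lies on that side too, and so does $[z_2,z']$ by convexity. Hence $(z_2,z']\subset Q$ and $z_2\in\overline Q$. Thus $\overline I\subset\overline Q$, and by \eqref{eq:piece} $\Phi_t$ is the restriction of an isometry on $\overline I$.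
\end{proof}

\subsection{Unit segments are shortened}
At a crossing point several folds may act at once. The orthogonality of the planes $\Pi_A$, introduced to make the rotations commute, also prevents these folds from canceling.

\begin{lemma}\label{lem:short}
If $t\notin2\pi\mathbb Z$ and $(x,y)\in\mathcal P$, then $d(\Phi_t(x),\Phi_t(y))<1$.
\end{lemma}

\begin{proof}
By (H1) some $A\in\mathcal H$, of type $i$ say, separates $x$ and $y$. Let $p$ be the point where $A$ meets $[x,y]$; it is a cut point in the interior of the segment. Parametrize the segment as $\tau\mapsto(\cosh\tau)p+(\sinh\tau)u$ with $u\in p^\perp\cap V$. Along it $\langle\nu_A,\cdot\rangle$ equals $\sinh\tau\,\langle\nu_A,u\rangle$, which is nonzero at $x$, so $\langle\nu_A,u\rangle\ne0$. Let $Q,Q'$ be chambers whose closures contain the subsegments just before and just after $p$. These subsegments contain points on the sides of $x$ and of $y$, respectively, so $Q$ and $Q'$ lie on opposite sides of $A$.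

Suppose $d(\Phi_t(x),\Phi_t(y))=1$. By Lemma~\ref{lem:lip} the image of $[x,y]$ is a curve of length $1$, parametrized by arc length, between points at distance $1$. It is therefore a geodesic segment, hence differentiable at $\tau=0$. Its one-sided derivatives there are $g_Q(t)u$ and $g_{Q'}(t)u$, so $hu=u$ for $h=g_Q(t)^{-1}g_{Q'}(t)$. Choose $z\in Q\cap B_p$ and $z'\in Q'\cap B_p$. Then $h=c_t(o,z)^{-1}c_t(o,z')=c_t(z,z')$, which by \eqref{eq:local} is the product of rotations $R_{A'}(\pm t)$ over the hyperplanes $A'\ni p$ separating $z$ and $z'$, and $A$ is one of them. Their planes are mutually orthogonal by Lemma~\ref{lem:abc}(c), so by Section~\ref{sec:rot}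
\[ hu-u=\sum_{A'}\bigl(R_{A'}(\pm t)-I\bigr)u, \]
with terms in mutually orthogonal positive definite planes. By \eqref{eq:rot} and \eqref{eq:JV} the term of $A$ is $\kappa^{-1}\langle\nu_A,u\rangle\bigl((\cos t-1)w_A\pm\sin t\;e_i\bigr)$, which is nonzero because $\cos t\ne1$. So $hu\ne u$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
It remains to prove strict domination for $t\notin2\pi\mathbb Z$. The function $(x,y)\mapsto d(\Phi_t(x),\Phi_t(y))$ on $\mathcal P$ is continuous and, by equivariance, $\Gamma$-invariant. So it attains its maximum $\lambda$ on the compact set $K$ with $\Gamma K=\mathcal P$, and $\lambda<1$ by Lemma~\ref{lem:short}. Lemma~\ref{lem:crit} gives $d(o,\rho_t(\gamma)o)\le\lambda\,d(o,\hat\gamma o)+1$ for all $\gamma\in\Gamma$.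
\end{proof}

\section{The gain has order $t^2$}\label{sec:order}

\subsection{The lower bound $1-\lambda(\rho_t)\ge ct^2$}
We make Lemma~\ref{lem:short} quantitative by a Taylor expansion in $t$ of
\[ E_t(x,y)=\cosh d(\Phi_t(x),\Phi_t(y))=-\langle\Phi_t(x),\Phi_t(y)\rangle . \]
A segment may now cross several disjoint hyperplanes, whose rotations do not commute, and the second derivative has cross terms. We show that they vanish or have the favorable sign.

Let $x,y\in U$. Then $E_t(x,y)=-\langle c_t(o,x)x,c_t(o,y)y\rangle=-\langle x,c_t(x,y)y\rangle$. Write $c_t(x,y)=\exp(tX_1)\cdots\exp(tX_k)$ with $X_l=\varepsilon_lJ_{A_l}$, let $\nu_l=\nu_{A_l}$, and let $i(l)$ be the type of $A_l$. The first two $t$-derivatives of the product at $0$ are $\sum_lX_l$ and $\sum_lX_l^2+2\sum_{l<l'}X_lX_{l'}$. Denote $t$-derivatives by primes. By \eqref{eq:JV}, $X_ly\in W$, so $E_0'(x,y)=0$. By antisymmetry and \eqref{eq:JV},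
\[ -\langle x,X_lX_{l'}y\rangle=\langle X_lx,X_{l'}y\rangle=\kappa^{-2}\,\varepsilon_l\langle\nu_l,x\rangle\;\varepsilon_{l'}\langle\nu_{l'},y\rangle\;\langle e_{i(l)},e_{i(l')}\rangle , \]
and therefore
\[ E_0''(x,y)=\kappa^{-2}\Bigl(\sum_l\langle\nu_l,x\rangle\langle\nu_l,y\rangle+2\sum_{l<l',\ i(l)=i(l')}\varepsilon_l\langle\nu_l,x\rangle\;\varepsilon_{l'}\langle\nu_{l'},y\rangle\Bigr). \]
By the definition of the signs, $\varepsilon_l\langle\nu_l,x\rangle<0<\varepsilon_{l'}\langle\nu_{l'},y\rangle$ for all $l,l'$, so every term is negative. Dropping the second sum gives, on $U\times U$,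
\begin{equation}\label{eq:second}
E_0'=0,\qquad E_0''\le-\kappa^{-2}S,\qquad S(x,y)=\sum_{A\in\mathcal H}\max\bigl(0,-\langle\nu_A,x\rangle\langle\nu_A,y\rangle\bigr).
\end{equation}

To use compactness we extend \eqref{eq:second} to all pairs. By \eqref{eq:piece}, the $k$-th $t$-derivative of $\Phi_t(p)$ equals $g_Q^{(k)}(t)p$ on $\overline Q\times\mathbb R$. These sets form a locally finite closed cover of $\mathbb H^n\times\mathbb R$, so all $t$-derivatives of $\Phi_t(p)$, and by the Leibniz rule those of $E_t(x,y)$, are continuous in all variables. The term of $A$ in $S(x,y)$ is nonzero only if $A$ meets $[x,y]$, so by (H2) the sum is locally finite and $S$ is continuous. By density, \eqref{eq:second} holds on $\mathbb H^n\times\mathbb H^n$.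

By (H1), $S$ is positive on $K$, so $S\ge S_{\min}>0$ there. Let $M>0$ bound $|E_t'''|$ on $K\times[-1,1]$. Taylor's formula gives, on $K$,
\[ E_t\le\cosh1-\frac{S_{\min}}{2\kappa^2}\,t^2+\frac M6|t|^3\le\cosh1-c_1t^2,\qquad c_1=\frac{S_{\min}}{4\kappa^2}, \]
for $|t|\le t_1=\min(1,6c_1/M)$. Put $d_t=d(\Phi_t(x),\Phi_t(y))\in[0,1]$. The mean value theorem gives $c_1t^2\le\cosh1-\cosh d_t\le(1-d_t)\sinh1$, so $d_t\le1-ct^2$ with $c=c_1/\sinh1$. By $\Gamma$-invariance this holds on $\mathcal P$, and Lemma~\ref{lem:crit} gives \eqref{eq:dom} with $\lambda=1-ct^2$ and $C=1$. Hence $1-\lambda(\rho_t)\ge ct^2$ for $|t|\le t_1$. If moreover $ct^2<1$, Lemma~\ref{lem:count}(a) gives $\delta(\rho_t)\ge(n-1)/(1-ct^2)\ge(n-1)(1+ct^2)$.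

\subsection{First variation of translation length}
By \eqref{eq:length}, an upper bound for $1-\lambda(\rho_t)$ follows from a lower bound for the translation length of a single element. Both remaining estimates rest on the following computation. Parameter intervals contain $0$, possibly as an endpoint.

\begin{lemma}\label{lem:var}
Let $\gamma\in\mathrm O^+(V)$ be hyperbolic, with $\ell$ and $\xi^\pm\in V$ as in Section~\ref{sec:spec}. Let $g_t$ be a $C^2$ path in $\mathrm O(N,1)$ with $g_0=\hat\gamma$, and let $Z=g_0'\,\hat\gamma^{-1}$. If $\langle\xi^-,Z\xi^+\rangle=0$, then $\ell(g_t)\ge\ell-C''t^2$ for some $C''$ and all small $t$.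
\end{lemma}

\begin{proof}
A simple real eigenvalue of a real matrix, with a normalized eigenvector, extends to real-analytic functions on a neighborhood of the matrix, by the implicit function theorem. So there are $C^2$ functions $\mu(t)\in\mathbb R$ and $\xi(t)\neq0$ with $g_t\xi(t)=\mu(t)\xi(t)$, $\mu(0)=e^\ell$ and $\xi(0)=\xi^+$. Differentiating at $0$ and using $g_0'\xi^+=Z\hat\gamma\xi^+=e^\ell Z\xi^+$, we get
\[ e^\ell Z\xi^++\hat\gamma\,\xi'(0)=\mu'(0)\,\xi^++e^\ell\xi'(0). \]
Pair with $\xi^-$. Since $\langle\xi^-,\hat\gamma z\rangle=\langle\hat\gamma^{-1}\xi^-,z\rangle=e^\ell\langle\xi^-,z\rangle$, the terms with $\xi'(0)$ cancel, and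
\[ \mu'(0)=e^\ell\,\frac{\langle\xi^-,Z\xi^+\rangle}{\langle\xi^-,\xi^+\rangle}=0 . \]
So $\log\mu(t)$ is $C^2$ with value $\ell$ and derivative $0$ at $t=0$, and $\ell(g_t)\ge\log\mu(t)$ by \eqref{eq:spec}.
\end{proof}

If the lemma applies to $g_t=\rho_t(\gamma)$, then \eqref{eq:length} gives $\lambda(\rho_t)\ge\ell(\rho_t(\gamma))/\ell\ge1-C't^2$ with $C'=C''/\ell$. Only the block of $Z$ that maps $V$ to $V$ enters the hypothesis.

\begin{proof}[End of the proof of Theorem~\ref{thm:order}(1)]
Pick a hyperbolic $\gamma\in\Gamma$. For $g_t=\rho_t(\gamma)=c_t(o,\gamma o)\hat\gamma$ we have $Z=\sum_l\varepsilon_lJ_{A_l}$, which maps $V$ into $W$ by \eqref{eq:JV}. So $\langle\xi^-,Z\xi^+\rangle=0$ and $1-\lambda(\rho_t)\le C't^2$ for small $t$. Take $t_0\le t_1$ so small that this bound holds and $ct_0^2<1$.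
\end{proof}

\subsection{Arbitrary $C^2$ deformations}
For a general deformation the $V$-to-$V$ block of $Z$ need not vanish. For $n\ge3$ infinitesimal rigidity says that it comes from a conjugation, which does not change lengths. Let $\mathfrak{so}(V)$ be the Lie algebra of antisymmetric endomorphisms of $V$, and let $\Gamma\subset\mathrm O(V)$. A \emph{cocycle} is a map $z\colon\Gamma\to\mathfrak{so}(V)$ with $z(\gamma_1\gamma_2)=z(\gamma_1)+\gamma_1z(\gamma_2)\gamma_1^{-1}$, and a \emph{coboundary} is a map $\gamma\mapsto Y-\gamma Y\gamma^{-1}$ with $Y\in\mathfrak{so}(V)$. Weil's vanishing theorem \cite{Weil64} states that $H^1(\Gamma,\mathfrak{so}(n,1))=0$, that is, every cocycle is a coboundary, when $\Gamma$ is a cocompact lattice of $\mathrm{SO}_0(n,1)$ and $n\ge3$. This is the only place where $n\ge3$ is used.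

\begin{proof}[Proof of Theorem~\ref{thm:order}(2)]
Restricting $\rho_t$ to a subgroup can only decrease $\lambda(\rho_t)$, hence only increase $1-\lambda(\rho_t)$. So we may replace $\Gamma$ by the finite-index subgroup $\Gamma\cap\mathrm{SO}_0(n,1)$. Put $Z(\gamma)=\frac{d}{dt}\big|_{t=0}\rho_t(\gamma)\,\hat\gamma^{-1}$, an antisymmetric endomorphism of $V\oplus W$. Differentiating $\rho_t(\gamma_1\gamma_2)=\rho_t(\gamma_1)\rho_t(\gamma_2)$ gives $Z(\gamma_1\gamma_2)=Z(\gamma_1)+\hat\gamma_1Z(\gamma_2)\hat\gamma_1^{-1}$. Let $z(\gamma)$ be the $V$-to-$V$ block of $Z(\gamma)$. It is antisymmetric, because $\langle z(\gamma)v,v'\rangle=\langle Z(\gamma)v,v'\rangle$ for $v,v'\in V$. Since $\hat\gamma_1$ is block diagonal, the $V$-to-$V$ block of $\hat\gamma_1Z(\gamma_2)\hat\gamma_1^{-1}$ is $\gamma_1z(\gamma_2)\gamma_1^{-1}$. So $z$ is a cocycle, and $z(\gamma)=Y-\gamma Y\gamma^{-1}$ for some $Y\in\mathfrak{so}(V)$. For a hyperbolic $\gamma\in\Gamma$,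
\begin{align*}
\langle\xi^-,Z(\gamma)\xi^+\rangle=\langle\xi^-,z(\gamma)\xi^+\rangle&=\langle\xi^-,Y\xi^+\rangle-\langle\gamma^{-1}\xi^-,Y\gamma^{-1}\xi^+\rangle\\
&=\langle\xi^-,Y\xi^+\rangle-e^{\ell}e^{-\ell}\langle\xi^-,Y\xi^+\rangle=0 .
\end{align*}
Lemma~\ref{lem:var} and the remark after it give $1-\lambda(\rho_t)\le C't^2$ for small $t$.
\end{proof}

\section{The case $N=n$}\label{sec:equal}

We use the following theorem of Weil \cite{Weil60}: if $\Gamma'$ is a cocompact lattice of $\mathrm{SO}_0(n,1)$, then every $\rho\in\operatorname{Hom}(\Gamma',\mathrm{SO}_0(n,1))$ close enough to the inclusion is injective with discrete image.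

\begin{proof}[Proof of Theorem~\ref{thm:order}(3)]
Let $\Gamma'=\Gamma\cap\mathrm{SO}_0(n,1)$, a finitely generated cocompact lattice. Restriction $\operatorname{Hom}(\Gamma,\mathrm O(n,1))\to\operatorname{Hom}(\Gamma',\mathrm O(n,1))$ is continuous and $\mathrm{SO}_0(n,1)$ is open in $\mathrm O(n,1)$. So for $\rho$ near the inclusion, $\rho$ maps the generators of $\Gamma'$, and hence $\Gamma'$, into $\mathrm{SO}_0(n,1)$. On a smaller neighborhood, Weil's theorem shows that $\rho|_{\Gamma'}$ is injective with discrete image, and Lemma~\ref{lem:count}(b) gives $\delta(\rho|_{\Gamma'})\le n-1$. If such a $\rho$ were strictly dominated by the inclusion, then $\rho|_{\Gamma'}$ would satisfy \eqref{eq:dom} with some $\lambda<1$, which we may increase so that $0<\lambda<1$. Lemma~\ref{lem:count}(a) would give $\delta(\rho|_{\Gamma'})\ge(n-1)/\lambda>n-1$, a contradiction.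
\end{proof}

The strict inequality $(n-1)/\lambda>n-1$ is where $n\ge2$ enters, in accordance with the example for $n=1$ in the introduction.

\begin{thebibliography}{9}

\bibitem{BM}
Maciej Bochenski and Yosuke Morita, \emph{Exotic proper actions on homogeneous spaces via convex cocompact representations}, arXiv:2501.14274 (2025).

\bibitem{Weil60}
Weil, \emph{On discrete subgroups of Lie groups}, Ann. of Math. \textbf{72} (1960).

\bibitem{Weil64}
Weil, \emph{Remarks on the cohomology of groups}, Ann. of Math. \textbf{80} (1964).

\end{thebibliography}
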